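\title{Riemannian manifolds with small filling radius and large Uryson width}

\begin{abstract}
The filling radius of a closed Riemannian $n$-manifold is bounded above by its Uryson $(n-1)$-width. We show that there is no inequality in the other direction, even on a fixed manifold: every closed connected non-orientable manifold of dimension $n\ge 3$ carries metrics with $UW_{n-1}\ge\frac12$ and arbitrarily small filling radius. The reason lies in the coefficients: for non-orientable manifolds the filling radius is defined with $\mathbb Z/2$ coefficients, and two sheets of the same sign cancel modulo $2$ although they cannot be cancelled geometrically by a short move. We also show that nothing of this kind happens elsewhere: $UW_{n-1}\le 40\,\mathrm{FillRad}$ for orientable manifolds of dimension $n\ge 3$, and $UW_1\le 120\cdot 2^{b}\,\mathrm{FillRad}$ for surfaces with $b=\dim H_1(M;\mathbb Z/2)$.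
\end{abstract}

\section{The question and the answer}

\subsection{Two measures of thickness}

Let $X$ be a compact metric space. The \emph{Uryson $q$-width} $UW_q(X)$ is the infimum of the numbers $W$ for which there are a simplicial complex $Y$ of dimension at most $q$ and a continuous map $\pi\colon X\to Y$ whose fibers have diameter at most $W$; that is, $d_X(x_1,x_2)\le W$ whenever $\pi(x_1)=\pi(x_2)$. The width tells how far $X$ is from being $q$-dimensional. For instance, $UW_0$ of a connected space is its diameter, and the Riemannian product of a circle of length $\lambda$ with a closed $(n-1)$-manifold has $UW_{n-1}\le\lambda/2$, by projection to the second factor.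

All manifolds in this paper are smooth, closed, connected and of dimension $n\ge1$, all metrics on them are smooth Riemannian metrics, and $d$ or $d_g$ denotes the Riemannian distance. For a manifold $(M^n,g)$ let $L^\infty(M)$ be the space of bounded functions with the sup norm, and let
\[
\iota\colon M\to L^\infty(M),\qquad \iota(x)=d_g(x,\cdot),
\]
be the Kuratowski embedding. It is isometric by the triangle inequality. Let $U_r(M)$ be the open $r$-neighborhood of $\iota(M)$. Gromov's \emph{filling radius} $\mathrm{FillRad}(M,g)$ is the infimum of the $r>0$ such that the image of the fundamental class $[M]$ vanishes in $H_n(U_r(M))$, where the coefficients are $\mathbb Z$ if $M$ is orientable and $\mathbb Z/2$ if it is not. The filling radius tells how far one must thicken $M$ before it bounds. Since $U_r(M)$ grows with $r$, the class vanishes in $H_n(U_r(M))$ for every $r>\mathrm{FillRad}(M,g)$. Moreover $\mathrm{FillRad}(M,g)>0$. Indeed, the compact set $\iota(M)$ is homeomorphic to a manifold, hence an absolute neighborhood retract. So some neighborhood of it retracts to it, and this neighborhood contains $U_r(M)$ for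 some $r>0$. As $[M]\ne0$ in $H_n(M)$, its image in $H_n(U_r(M))$ is not zero for this $r$.

Both invariants measure how thick $M$ is in all $n$ directions. It is known that $\mathrm{FillRad}\le C_n\,UW_{n-1}$ with a constant $C_n$ that depends only on $n$. This direction is easy: a map with small fibers to an $(n-1)$-dimensional complex produces a filling of $M$ by a mapping cylinder, and we include the short argument, which gives $C_n=1$ (Proposition~\ref{prop:easy}). The question whether the ratio
\[
UW_{n-1}(M^n,g_j)\,/\,\mathrm{FillRad}(M^n,g_j)
\]
can become arbitrarily large for a sequence of metrics $g_j$ on some fixed manifold $M^n$ is raised by Guth in \cite{Guth}. It can.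

\begin{theorem}\label{thm:A}
Let $n\ge 3$ and let $M^n$ be a closed connected non-orientable manifold, for example $\mathbb{RP}^2\times S^1$. For every $\varepsilon\in(0,1)$ there is a metric $g$ on $M$ with
\[
UW_{n-1}(M,g)\ge\tfrac12\qquad\text{and}\qquad \mathrm{FillRad}(M,g)\le 10\,\varepsilon .
\]
Hence there are metrics $g_j$ on $M$ with $UW_{n-1}(M,g_j)/\mathrm{FillRad}(M,g_j)\to\infty$.
\end{theorem}

The next two theorems are not used in the proof of Theorem~\ref{thm:A}; they show that, apart from the trivial case $n=1$, no other manifolds can occur.

\begin{theorem}\label{thm:B}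
If $n\ge3$ and $M^n$ is closed, connected and orientable, then $UW_{n-1}(M,g)\le 40\,\mathrm{FillRad}(M,g)$ for every metric $g$.
\end{theorem}

\begin{theorem}\label{thm:C}
If $M$ is a closed connected surface, then $UW_1(M,g)\le 120\cdot 2^{b}\,\mathrm{FillRad}(M,g)$ for every metric $g$, where $b=\dim H_1(M;\mathbb Z/2)$.
\end{theorem}

\begin{corollary}
A closed connected manifold $M^n$, $n\ge1$, carries metrics with unbounded ratio $UW_{n-1}/\mathrm{FillRad}$ if and only if $n\ge3$ and $M$ is non-orientable.
\end{corollary}

\begin{proof}
For $n\ge2$ this is Theorems~\ref{thm:A}, \ref{thm:B} and \ref{thm:C}. For $n=1$ the manifold is a circle. All metrics on it are isometric up to scale, both invariants scale linearly, and $\mathrm{FillRad}>0$, so the ratio is one finite number.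
\end{proof}

\subsection{Why the coefficients decide}\label{subsec:why}

Let $M$ be oriented, and suppose that $[M]$ bounds in $U_r(M)$ over $\mathbb Z$. One can then map $M$ to the $n$-skeleton of a finite complex whose simplices have diameter comparable to $r$ so that every point $x$ goes to a simplex with vertices near $x$ and $[M]$ goes to the \emph{zero} $n$-chain. Over the barycenter of an $n$-simplex there then lies a cluster of points of $M$, all within a ball of radius comparable to $r$, and the signs with which $M$ passes over the simplex at these points add up to $0$. If $n\ge3$, one can join the points of each cluster by short arcs, all arcs disjoint, and change the map near the arcs so that it misses the barycenters. The result can be pushed to the $(n-1)$-skeleton, and the width is bounded by a multiple of $r$. This is Theorem~\ref{thm:B}.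

If $M$ bounds only modulo $2$, a cluster may consist of two points with the \emph{same} sign, when a local orientation is carried along the short arc between them. These cannot be cancelled along this arc. In a non-orientable manifold they can be cancelled along a path that reverses the orientation, but nothing forces such a path to be short. Theorem~\ref{thm:A} turns this possibility into a metric. In dimension $2$ there is no room for disjoint arcs, and a separate argument with wide quadrilaterals gives Theorem~\ref{thm:C}.

\subsection{Terminology} The \emph{carrier} of a point of a simplicial complex is the unique simplex that contains the point in its interior. The open star $\mathrm{st}(v)$ of a vertex $v$ is the set of points whose carrier has $v$ as a vertex.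

\section{Small fibers, and the model with two sheets}\label{sec:model}

\subsection{Maps on a space of small width}

\begin{lemma}\label{lem:factor}
Let $X$ be a compact metric space with $UW_q(X)<w$, and let $\varphi\colon X\to Z$ be a $1$-Lipschitz map to a normed space. There are a finite simplicial complex $Y$ of dimension at most $q$, a continuous map $\pi\colon X\to Y$ and a map $\ell\colon Y\to Z$, affine on each simplex, such that $\|\ell(\pi(x))-\varphi(x)\|<w$ for all $x\in X$, and such that every point of $\ell(Y)$ is at distance less than $w$ from $\varphi(X)$.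
\end{lemma}

\begin{proof}
Choose $W<w$ and a map $\pi\colon X\to Y'$ with $\dim Y'\le q$ whose fibers have diameter at most $W$. Since $\pi(X)$ is compact, we may take $Y'$ finite; fix a metric on it. After a sufficiently fine subdivision of $Y'$, $\pi^{-1}(\mathrm{st}(v))$ has diameter less than $w$ for every vertex $v$. Otherwise there are subdivisions with mesh tending to $0$ and points $x_k,x_k'$ with $\pi(x_k),\pi(x_k')$ in a common open star of the $k$-th one and $d(x_k,x_k')\ge w-\frac1k$; a limit of a subsequence gives two points of one fiber at distance at least $w>W$.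

Let $Y\subset Y'$ be the union of the closed simplices whose interiors meet $\pi(X)$. It contains $\pi(X)$. If $v$ is a vertex of $Y$, then $\pi^{-1}(\mathrm{st}(v))\ne\emptyset$; choose a point $m_v$ in it. Let $\ell$ be affine on simplices with $\ell(v)=\varphi(m_v)$. If $\pi(x)$ lies in the interior of a simplex $\sigma$, then $x$ and $m_v$ both lie in $\pi^{-1}(\mathrm{st}(v))$ for each vertex $v$ of $\sigma$. So $\|\varphi(m_v)-\varphi(x)\|\le d(m_v,x)<w$, and by convexity every point of $\ell(\sigma)$ is at distance less than $w$ from $\varphi(x)$. Every point of $Y$ lies in such a $\sigma$, and both assertions follow.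
\end{proof}

\begin{proposition}\label{prop:easy}
$\mathrm{FillRad}(M^n,g)\le UW_{n-1}(M^n,g)$.
\end{proposition}

\begin{proof}
Let $w>UW_{n-1}(M,g)$ and apply Lemma~\ref{lem:factor} with $q=n-1$ and $\varphi=\iota$. The straight homotopy from $\iota$ to $\ell\pi$ and the image of $\ell$ lie in $U_w(M)$. So $\iota_*[M]=\ell_*\pi_*[M]$ in $H_n(U_w(M))$, and $\pi_*[M]\in H_n(Y)=0$.
\end{proof}

Lower bounds for the width come from maps to the unit sphere $S^n\subset\mathbb R^{n+1}$. We write $|\cdot|$ for the Euclidean norm and $d_S$ for the angular distance, which is the metric that we use on $S^n$; thus $|p-p'|\le d_S(p,p')$.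

\begin{lemma}\label{lem:sphere}
Let $X$ be a compact metric space with $UW_{n-1}(X)<\frac12$ and let $\varphi\colon X\to S^n$ be $1$-Lipschitz. There is a homotopy $\varphi_t\colon X\to S^n$, $0\le t\le 1$, with $\varphi_0=\varphi$ and $|\varphi_t(x)-\varphi(x)|<1$ for all $x$ and $t$, such that $\varphi_1(X)$ is contained in a set of measure zero.
\end{lemma}

\begin{proof}
Choose $w$ with $UW_{n-1}(X)<w<\frac12$ and apply Lemma~\ref{lem:factor} with $q=n-1$, $Z=\mathbb R^{n+1}$. If $p\in S^n$ and $|v-p|<w$, then $|v|>\frac12$ and
\[
\Big|\frac{v}{|v|}-p\Big|\le\big|1-|v|\big|+|v-p|<2w<1 .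
\]
Hence we may normalize the segment from $\varphi(x)$ to $\ell(\pi(x))$ to get $\varphi_t(x)$, and $|\varphi_t(x)-\varphi(x)|<1$. Moreover $\ell\ne0$ on $Y$, since every point of $\ell(Y)$ is at distance less than $\frac12$ from $S^n$, and $\varphi_1(X)\subset(\ell/|\ell|)(Y)$. The map $\ell/|\ell|$ is smooth on each closed simplex of $Y$, and these have dimension at most $n-1$, so its image has measure zero.
\end{proof}

For $X=S^n$ and $\varphi=\mathrm{id}$ the lemma would give a homotopy from the identity to a map that is not surjective, and so has degree $0$. Therefore $UW_{n-1}(S^n)\ge\frac12$.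

\subsection{The model}

The definition of $U_r$ makes sense for every compact metric space $X$, and one can ask when a class in $H_n(X)$ dies in $H_n(U_r(X))$. In this generality the two invariants part at once. For $n\ge1$ and $\varepsilon>0$ let
\[
X=S^n\times\{0,\varepsilon\},\qquad d\big((x,s),(y,t)\big)=d_S(x,y)+|s-t| ,
\]
two parallel spheres at distance $\varepsilon$, with classes $[S_0]$ and $[S_\varepsilon]$.

\begin{proposition}\label{prop:model}
The space $X$ has $UW_{n-1}(X)\ge\frac12$. For $r>\varepsilon/2$ the class $[S_\varepsilon]-[S_0]$ vanishes in $H_n(U_r(X);\mathbb Z)$, and so $[S_\varepsilon]+[S_0]$ vanishes in $H_n(U_r(X);\mathbb Z/2)$. For $r<1/\sqrt{n+1}$ the class $[S_\varepsilon]+[S_0]$ does not vanish in $H_n(U_r(X);\mathbb Z)$.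
\end{proposition}

\begin{proof}
A map on $X$ restricts to the isometric copy $S^n\times\{0\}$ of $S^n$, so $UW_{n-1}(X)\ge UW_{n-1}(S^n)\ge\frac12$. Extend $d$ by the same formula to $S^n\times[0,\varepsilon]$. The map $S^n\times[0,\varepsilon]\to L^\infty(X)$, $z\mapsto d(z,\cdot)$, is $1$-Lipschitz and extends the Kuratowski embedding of $X$. Every point of the cylinder is at distance at most $\varepsilon/2$ from $X$, so the image lies in $U_r(X)$ for $r>\varepsilon/2$, and the image of the cylinder has boundary $[S_\varepsilon]-[S_0]$ up to sign.

For the last assertion let $\varphi_k\colon X\to\mathbb R$ be the coordinates of the projection $X\to S^n\subset\mathbb R^{n+1}$. They are $1$-Lipschitz, and $u\mapsto\inf_{x\in X}(\varphi_k(x)+\|u-\iota(x)\|)$ extends $\varphi_k$ to a $1$-Lipschitz function on $L^\infty(X)$. Together they form a map $\Phi\colon L^\infty(X)\to\mathbb R^{n+1}$ that is $\sqrt{n+1}$-Lipschitz and of norm $1$ on $\iota(X)$, hence nonzero on $U_r(X)$ if $r\sqrt{n+1}<1$. Then $\Phi/|\Phi|\colon U_r(X)\to S^n$ sends $[S_\varepsilon]+[S_0]$ to $2[S^n]\ne0$.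
\end{proof}

So two nearby sheets can be filled nearby and still have large width, whether they carry opposite signs (over $\mathbb Z$) or equal signs (over $\mathbb Z/2$). We want this inside a connected manifold. Take two balls $D_1,D_2$ in $M$, wrap each of them once around $S^n$, and collapse the rest of $M$ to one point $q$ of $S^n$. To make the two sheets close to each other, join corresponding points of $D_1$ and $D_2$ by many short arcs. Two things have to be checked.

\emph{Filling.} Around each arc there is a tube in which the metric is not close to that of the sphere. The tubes will have small round cross-sections, so that they are nearly $2$-dimensional and invisible to cycles of dimension $n\ge 3$.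

\emph{Width.} The sheets are now parts of a connected manifold, and cutting and regluing along the tubes might make the width small. If the sheets have opposite signs and $M$ is orientable, then $M$ covers the sphere with degree $0$, the filling exists over $\mathbb Z$, and by Theorem~\ref{thm:B} the width does become small. We use equal signs in one oriented chart. Then the map to $S^n$ has degree $\pm2$ relative to the complement of the chart, and this survives every small homotopy. Equal signs cancel only modulo $2$, so the filling argument uses $\mathbb Z/2$ coefficients, and it concerns the filling radius exactly when $M$ is non-orientable.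

\section{Non-orientable manifolds: proof of Theorem~\ref{thm:A}}\label{sec:A}

Fix $n\ge3$, $M$ and $\varepsilon$. Non-orientability will be used only at the end of Section~\ref{subsec:fill}. Fix antipodal points $o$ and $q=-o$ of $S^n$. For a smooth map $F\colon M\to S^n$, the \emph{$F$-length} of a piecewise smooth path $c$ in $M$ is the length of $F\circ c$.

\subsection{Wrapping two balls around the sphere}

Let $\alpha\colon[0,\infty)\to[0,\pi]$ be smooth, linear near $0$, with $\alpha(0)=0$, $\alpha'>0$ on $[0,1)$ and $\alpha=\pi$ on $[1,\infty)$. Put
\[
\Lambda(\rho\,\omega)=\exp_o(\alpha(\rho)\,\omega),\qquad \omega\in S^{n-1}\subset T_oS^n\cong\mathbb R^n,\ \rho\ge0 .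
\]
The map $\Lambda\colon\mathbb R^n\to S^n$ is smooth, sends the open unit ball diffeomorphically onto $S^n\setminus q$ and everything else to $q$.

Choose a chart of $M$ containing the closed ball of radius $10$ of $\mathbb R^n$. In it let $O$ be the open ball of radius $5$, and $D_1,D_2\subset O$ the closed unit balls with centers $\pm2e_1$, parametrized by translations $\beta_1,\beta_2$ of the closed unit ball. Let $E=M\setminus\mathrm{int}(D_1\cup D_2)$ and
\[
f=\Lambda\circ\beta_k^{-1}\ \text{on } D_k\ (k=1,2),\qquad f=q\ \text{on }E .
\]
Then $f\colon M\to S^n$ is smooth, and $E$ is path connected since $n\ge2$.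

\subsection{Arcs and tubes}

Choose a finite $\varepsilon$-dense set $p_1,\dots,p_m\in S^n\setminus\{o,q\}$ and write $p_i=\exp_o(\alpha_i\omega_i)$ with $\alpha_i=\alpha(\rho_i)\in(0,\pi)$, where $0<\rho_i<1$; we choose the points so that the directions $\omega_i$ are distinct. Put $a_i=\beta_1(\rho_i\omega_i)$ and $b_i=\beta_2(\rho_i\omega_i)$, so that $f(a_i)=f(b_i)=p_i$.

Since $n\ge 3$, general position gives pairwise disjoint smooth embedded arcs $\gamma_i\colon[0,1]\to O$ of the following form, with $0<s_i'<s_i''<1$. On $[0,s_i']$ the arc goes radially from $a_i$ to $\beta_1(\omega_i)\in\partial D_1$; on $[s_i',s_i'']$ it runs, with its interior in $O\setminus(D_1\cup D_2)$, to $\beta_2(\omega_i)\in\partial D_2$; on $[s_i'',1]$ it goes radially to $b_i$. See Figure~\ref{fig:tubes}. Let $e_i(a)=\exp_o(a\omega_i)$ be the meridian through $p_i$; thus $d_S(e_i(a),e_i(a'))=|a-a'|$ for $a,a'\in[0,\pi]$, and $e_i(\pi)=q$. Then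
\begin{equation}\label{eq:height}
f(\gamma_i(s))=e_i(h_i(s)),
\end{equation}
where the height $h_i\colon[0,1]\to[\alpha_i,\pi]$ is smooth, $h_i(0)=h_i(1)=\alpha_i$, and $h_i$ is nondecreasing on $[0,s_i']$, equal to $\pi$ on $[s_i',s_i'']$ and nonincreasing on $[s_i'',1]$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (0,0) ellipse (5.6 and 2.6);
\draw[line width=7pt,gray!35] (-2.2,0.52) -- (-1.85,1.126) .. controls (-1.35,2.0) and (3.65,2.0) .. (3.15,1.126) -- (2.8,0.52);
\draw[line width=7pt,gray!35] (-2.587,-0.492) -- (-2.726,-1.28) .. controls (-2.85,-2.0) and (2.15,-2.0) .. (2.274,-1.28) -- (2.413,-0.492);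
\draw (-2.5,0) circle (1.3);
\draw (2.5,0) circle (1.3);
\draw (-2.2,0.52) -- (-1.85,1.126) .. controls (-1.35,2.0) and (3.65,2.0) .. (3.15,1.126) -- (2.8,0.52);
\draw (-2.587,-0.492) -- (-2.726,-1.28) .. controls (-2.85,-2.0) and (2.15,-2.0) .. (2.274,-1.28) -- (2.413,-0.492);
\fill (-2.2,0.52) circle (1.6pt) node[below] {$a_i$};
\fill (2.8,0.52) circle (1.6pt) node[below] {$b_i$};
\fill (-2.587,-0.492) circle (1.6pt);
\fill (2.413,-0.492) circle (1.6pt);
\node at (-3.3,0.2) {$D_1$};
\node at (1.75,0.2) {$D_2$};
\node at (0.4,1.35) {$\gamma_i$};
\node at (-4.9,0) {$O$};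
\end{tikzpicture}
\caption{The chart ball $O$ (drawn as an ellipse) with the unit balls $D_1$, $D_2$, for $n=2$, although the construction needs $n\ge3$. The map $f$ wraps each $D_k$ once around $S^n$ and sends everything else to the point $q$. Each arc $\gamma_i$ (two are drawn) joins points $a_i\in D_1$ and $b_i\in D_2$ with $f(a_i)=f(b_i)=p_i$, and it is radial in both balls. In the shaded tubes $N_i$ the map is changed so that $\gamma_i$ becomes short.}
\label{fig:tubes}
\end{figure}

Write $\bar B(r)$ for the closed ball of radius $r$ in $\mathbb R^{n-1}$. The tubular neighborhood theorem, applied to slightly longer arcs, gives smooth embeddings $\Theta_i\colon\bar B(1)\times[0,1]\to O$ with disjoint images and $\Theta_i(0,s)=\gamma_i(s)$; here we use that bundles over arcs are trivial. Let $f_i=f\circ\Theta_i$. By compactness there is $C\ge1$ such that for all $i$ and all $(y,s)$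
\begin{equation}\label{eq:C}
|\partial_yf_i|\le C,\qquad \Big||\partial_sf_i(y,s)|-|\partial_sf_i(0,s)|\Big|\le C|y| .
\end{equation}
For $\delta\in(0,1)$ let
\[
N_i=\Theta_i(\bar B(\delta)\times[0,1]),\qquad N=\bigcup_iN_i,\qquad M_0=M\setminus\bigcup_i\mathrm{int}\,N_i .
\]
Fix $\delta$ so small that
\begin{itemize}
\item[(a)] $11\,Cm\delta\le\varepsilon$; in particular $\pi C\delta\le\varepsilon/2$;
\item[(b)] points $\Theta_i(y,s)\in N_i\cap D_1$ have $s<s_i''$, and points $\Theta_i(y,s)\in N_i\cap D_2$ have $s>s_i'$.
\end{itemize}
Condition (b) can be met because $\gamma_i([s_i'',1])\cap D_1=\emptyset=\gamma_i([0,s_i'])\cap D_2$ and all these sets are compact. The points $a_i$ and $b_i$ lie in the end caps $s=0$ and $s=1$ of $N_i$, so they belong to $M_0$. From now on we use $(y,s)$ as coordinates on $N_i$ and put $t=|y|/\delta$. The group $SO(n-1)$ acts on $N_i$ by rotating $y$. Its orbits are points or spheres $S^{n-2}$, which are connected since $n\ge3$.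

\subsection{Short-circuiting the arcs}

The $f$-image of $\gamma_i$ climbs along a meridian from height $\alpha_i$ to $\pi$ and comes back. We change $f$ inside the tubes so that this excursion has height at most $\varepsilon$. Going from $\partial N_i$ inward, we first make the map constant on the cross-sections (the cut-off $\chi$ below goes from $1$ to $0$) and then lower the height (the cut-off $\lambda$ goes from $1$ to $0$).

Let $\varepsilon_i=\min(\varepsilon,(\pi-\alpha_i)/2)$. Let $\mu_i\colon[0,\pi]\to[0,\pi]$ be smooth with $0\le\mu_i'\le1$, with $\mu_i(a)=a$ for $a\le\alpha_i+\varepsilon_i/2$, and constant for $a\ge\alpha_i+\varepsilon_i$; thus $\mu_i\le\alpha_i+\varepsilon_i$. Choose $\eta_i\in(0,\frac14)$ with $h_i\le\alpha_i+\varepsilon_i/2$ on $[0,2\eta_i]\cup[1-2\eta_i,1]$, so that $\mu_i\circ h_i=h_i$ there. Choose smooth functions $\chi_1,\chi_2,\lambda$ with values in $[0,1]$ such that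
\begin{itemize}
\item $\chi_1(t)=0$ for $t\le\frac58$ and $\chi_1(t)=1$ for $t\ge\frac78$;
\item $\chi_2(s)=0$ for $s$ near $0$ and $1$, and $\chi_2=1$ on $[\eta_i,1-\eta_i]$;
\item $\lambda(t)=0$ for $t\le\frac14$ and $\lambda(t)=1$ for $t\ge\frac12$;
\end{itemize}
and put $\chi(t,s)=1-(1-\chi_1(t))\chi_2(s)$. As functions of $(y,s)$ the cut-offs are smooth, since $\chi_1$ and $\lambda$ are constant near $t=0$. Define $\hat f=f$ off $N$ and on $N_i$
\[
\hat f(y,s)=\begin{cases} f_i(\chi y,s)&\text{if } t>\frac12\text{ or }s<2\eta_i\text{ or }s>1-2\eta_i,\\[2pt]
e_i\big(\lambda h_i(s)+(1-\lambda)\mu_i(h_i(s))\big)&\text{if }t<\frac58\text{ and }\eta_i<s<1-\eta_i.\end{cases}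
\]
The two relatively open domains cover $N_i$. On their overlap $\chi=0$, and either $\lambda=1$ or $\mu_i(h_i(s))=h_i(s)$; so both formulas give $e_i(h_i(s))$ there, by \eqref{eq:height}. Near $\partial N_i$ only the first formula applies, and $\chi=1$. Hence $\hat f$ is well defined and smooth, and $\hat f=f$ on $M_0$.

\begin{lemma}\label{lem:hatf}
\begin{itemize}
\item[(i)] $\hat f$ is homotopic to $f$ relative to $M_0$.
\item[(ii)] The $\hat f$-length of $\gamma_i$ is at most $2\varepsilon$.
\item[(iii)] Any two points of an $SO(n-1)$-orbit in $N_i$ are joined by a great-circle arc in the orbit whose $f$-length and $\hat f$-length are at most $\pi C\delta\le\varepsilon/2$.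
\end{itemize}
\end{lemma}

\begin{proof}
(i) First replace $\mu_i$ by $(1-u)\mu_i+u\,\mathrm{id}$ for $u\in[0,1]$. On the overlap of the two domains both formulas still give $e_i(h_i(s))$, because there $\lambda=1$ or $h_i(s)\le\alpha_i+\varepsilon_i/2$. So this is a homotopy, constant near $\partial N_i$. At $u=1$ the second formula reads $e_i(h_i(s))=f_i(0,s)$, which is $f_i(\chi y,s)$ as $\chi=0$ on the second domain. Thus the map is now $f_i(\chi y,s)$ on all of $N_i$. Next replace $\chi$ by $(1-u)\chi+u$. This is constant on $\partial N_i$, where $\chi=1$, and ends at $f_i(y,s)$.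

(ii) On $\gamma_i$ we have $y=0$ and $\lambda=0$, so both formulas give $\hat f(\gamma_i(s))=e_i(\mu_i(h_i(s)))$; for the first one recall that $\mu_i\circ h_i=h_i$ for $s\le2\eta_i$ and $s\ge1-2\eta_i$. The function $\mu_i\circ h_i$ rises from $\alpha_i$ to at most $\alpha_i+\varepsilon_i$, is constant on $[s_i',s_i'']$, and falls back to $\alpha_i$. Its variation is at most $2\varepsilon_i\le2\varepsilon$.

(iii) Two points $(y,s)$, $(y',s)$ with $|y|=|y'|$ are joined by a great-circle arc of length at most $\pi|y|\le\pi\delta$ in the orbit. By \eqref{eq:C} its $f$-length is at most $\pi C\delta$. Each orbit lies in one of the two domains in the definition of $\hat f$. In the first, $\chi\le1$ is constant on the orbit and the $\hat f$-length is at most $\chi\pi C\delta$; in the second, $\hat f$ is constant on the orbit.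
\end{proof}

Fix any metric $g_0$ on $M$ and let
\[
g_\tau=\hat f^*g_{S^n}+\tau^2g_0,\qquad\tau>0 .
\]
This is a Riemannian metric for which $\hat f$ is $1$-Lipschitz. The $g_\tau$-length of a path is at most its $\hat f$-length plus $\tau$ times its $g_0$-length.

\subsection{Distances outside the tubes}

We show that on $M_0$ the distance $d_{g_\tau}$ is almost the distance of the images in $S^n$. Points of the same ball $D_k$ are to be joined by paths that avoid the interiors of the tubes, since there we do not control the $\hat f$-length. The difficulty is that a tube leads out of the ball: going around it must not cost a climb to height $\pi$.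

\begin{lemma}\label{lem:detour}
Let $k\in\{1,2\}$ and $x,x'\in M_0\cap(D_k\cup E)$. There is a path in $M_0$ from $x$ to $x'$ of $f$-length at most $d_S(f(x),f(x'))+\varepsilon$.
\end{lemma}

\begin{proof}
\emph{A path that ignores the tubes.} There is a path $c$ in $D_k\cup E$ from $x$ to $x'$ of $f$-length exactly $d_S(f(x),f(x'))$. If some minimal geodesic from $f(x)$ to $f(x')$ avoids $q$, then $x,x'\in\mathrm{int}\,D_k$, and we lift the geodesic by the diffeomorphism $f\colon\mathrm{int}\,D_k\to S^n\setminus q$. Otherwise $q$ lies on a minimal geodesic. We go radially from $x$ to $\partial D_k$ (if $x\notin E$), then inside $E$, where the $f$-length is $0$, then radially to $x'$ (if $x'\notin E$). The $f$-length is $d_S(f(x),q)+d_S(q,f(x'))=d_S(f(x),f(x'))$.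

\emph{Detours.} For $j=1,\dots,m$ in turn, suppose that the current path meets $N_j$, and let $P_0,P_1$ be its first and last points in $N_j$. They lie in $\partial N_j$, since $x,x'\in M_0$. Write $P_l=(y_l,s_l)$. Replace the part between $P_0$ and $P_1$ by the following path in $\partial N_j$: if $|y_0|<\delta$, move radially in the end cap to $|y|=\delta$; change $s$ from $s_0$ to $s_1$; rotate $y$; if $|y_1|<\delta$, move radially in the end cap to $P_1$. By \eqref{eq:height} and \eqref{eq:C}, the two radial moves have $f$-length at most $C\delta$ each, the change of $s$ at most the variation of $h_j$ plus $C\delta$, and the rotation at most $\pi C\delta$. So the new piece has $f$-length at most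
\begin{equation}\label{eq:piece}
\mathrm{Var}_{[s_0,s_1]}h_j+(3+\pi)C\delta\le\mathrm{Var}_{[s_0,s_1]}h_j+7C\delta ,
\end{equation}
where $[s_0,s_1]$ stands for the interval between $s_0$ and $s_1$. After stage $j$ the path does not meet $\mathrm{int}\,N_j$, and the pieces inserted later lie in sets $\partial N_l$ disjoint from $N_j$. Hence the final path lies in $M_0$. The pieces inserted before stage $j$ do not meet $N_j$ either. Hence $P_0$ and $P_1$ lie on the original path $c$, and so in $D_k\cup E$.

\emph{The variation.} This is where the last fact matters. The estimate is symmetric in $P_0$ and $P_1$, so let $s_0\le s_1$. We claim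
\begin{equation}\label{eq:var}
\mathrm{Var}_{[s_0,s_1]}h_j\le|h_j(s_0)-h_j(s_1)|+2C\delta .
\end{equation}
Let $k=1$. If $s_1\le s_j''$ or $s_0\ge s_j''$, then $h_j$ is monotone on $[s_0,s_1]$ and \eqref{eq:var} is clear. If $s_0<s_j''<s_1$, then $P_1\notin D_1$ by (b), so $P_1\in E$ and $f(P_1)=q$. Hence $\pi-h_j(s_1)=d_S(f(\gamma_j(s_1)),f(P_1))\le C\delta$ by \eqref{eq:C}. As $h_j(s_j'')=\pi$,
\[
\mathrm{Var}_{[s_0,s_1]}h_j=(\pi-h_j(s_0))+(\pi-h_j(s_1))\le|h_j(s_0)-h_j(s_1)|+2(\pi-h_j(s_1)),
\]
which gives \eqref{eq:var}. Let $k=2$. If $s_1\le s_j'$ or $s_0\ge s_j'$, then $h_j$ is monotone on $[s_0,s_1]$. If $s_0<s_j'<s_1$, then $P_0\notin D_2$ by (b), so $f(P_0)=q$ and $\pi-h_j(s_0)\le C\delta$, and the same computation with $s_0$ and $s_1$ exchanged gives \eqref{eq:var}.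

Finally, by \eqref{eq:height} and \eqref{eq:C},
\[
|h_j(s_0)-h_j(s_1)|=d_S\big(f(\gamma_j(s_0)),f(\gamma_j(s_1))\big)\le d_S(f(P_0),f(P_1))+2C\delta .
\]
With \eqref{eq:piece} and \eqref{eq:var}, the new piece has $f$-length at most $d_S(f(P_0),f(P_1))+11C\delta$, while the piece it replaces has $f$-length at least $d_S(f(P_0),f(P_1))$. In total the $f$-length grows by at most $11Cm\delta\le\varepsilon$.
\end{proof}

\begin{lemma}\label{lem:dist}
For all sufficiently small $\tau$ we have
\begin{equation}\label{eq:dist}
d_S(f(x),f(x'))\le d_{g_\tau}(x,x')\le d_S(f(x),f(x'))+7\varepsilon\qquad(x,x'\in M_0),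
\end{equation}
and every $SO(n-1)$-orbit in every $N_i$ has $d_{g_\tau}$-diameter at most $\varepsilon$.
\end{lemma}

\begin{proof}
The lower bound holds because $\hat f$ is $1$-Lipschitz and $\hat f=f$ on $M_0$. For the upper bound we first join $x,x'\in M_0$ by a path of $\hat f$-length at most $d_S(f(x),f(x'))+6\varepsilon$. If both points lie in $D_k\cup E$ for some $k$, use Lemma~\ref{lem:detour}; for paths in $M_0$ the $f$-length is the $\hat f$-length. Otherwise let $x\in D_1$, $x'\in D_2$, say. Here the arcs are used: choose $p_i$ with $d_S(p_i,f(x))\le\varepsilon$. By Lemma~\ref{lem:detour} we can go from $x$ to $a_i$ in $M_0$ with $f$-length at most $2\varepsilon$, then along $\gamma_i$ to $b_i$ with $\hat f$-length at most $2\varepsilon$ (Lemma~\ref{lem:hatf}), and from $b_i$ to $x'$ in $M_0$ with $f$-length at most $d_S(p_i,f(x'))+\varepsilon\le d_S(f(x),f(x'))+2\varepsilon$.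

Hence for each pair $(x,x')\in M_0\times M_0$ the inequality $d_{g_\tau}(x,x')<d_S(f(x),f(x'))+7\varepsilon$ holds for small $\tau$. For fixed $\tau$ it is an open condition on $(x,x')$, and if it holds for $\tau$ it holds for all smaller values. By compactness of $M_0\times M_0$ one $\tau$ serves all pairs. The statement on orbits follows from Lemma~\ref{lem:hatf}(iii), since the $g_0$-lengths of the great-circle arcs are bounded.
\end{proof}

Fix such a $\tau$ and write $g=g_\tau$, $d=d_g$.

\subsection{The filling radius is small}\label{subsec:fill}

Let $L=L^\infty(M)$ and $U=U_{10\varepsilon}(M)$. We show that $\iota_*[M]=0$ in $H_n(U;\mathbb Z/2)$ in three steps: find a copy of $S^n$ in $U$; compare $\iota$ with the map $f$ to this copy, away from the tubes; show that the tubes do not contribute.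

\emph{The sphere in $U$.} Define $J\colon S^n\to L$ by
\[
J(p)(z)=\inf_{a\in M_0}\big(d(z,a)+d_S(f(a),p)\big),\qquad z\in M .
\]
It is $1$-Lipschitz. For $a\in M_0$ we have $J(f(a))(z)\le d(z,a)$, and by \eqref{eq:dist}, for all $a'\in M_0$,
\[
d(z,a')+d_S(f(a'),f(a))\ge d(z,a')+d(a',a)-7\varepsilon\ge d(z,a)-7\varepsilon .
\]
Therefore
\begin{equation}\label{eq:J}
\|J(f(a))-\iota(a)\|\le7\varepsilon\qquad(a\in M_0).
\end{equation}
Each $p\in S^n$ is within $\varepsilon$ of some $p_i=f(a_i)$ with $a_i\in M_0$, so $J(S^n)$ lies within $8\varepsilon$ of $\iota(M)$.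

The map $f$ has mod $2$ degree $0$, because its regular value $o$ has exactly two preimages. Thus
\begin{equation}\label{eq:Jf}
(Jf)_*[M]=J_*f_*[M]=0\quad\text{in }H_n(U;\mathbb Z/2).
\end{equation}

\emph{Comparison outside the tubes.} By \eqref{eq:J} the maps $\iota$ and $Jf$ are close on $M_0$, but not in the tubes, where $f$ travels far and $\iota$ does not. We deform $\iota$ to a map $\psi$ that equals $Jf$ on $M_0$, using an inner collar of $\partial N_i$ for the transition. On $N_i$ put $\zeta=(y,s-\frac12)$ and
\[
\kappa(\zeta)=\max\big(|y|/\delta,\ 2|s-\tfrac12|\big)\in[0,1],\qquad \partial N_i=\{\kappa=1\}.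
\]
For $\theta\in[0,1]$ let $H_\theta=(1-\theta)\iota+\theta Jf$ on $M_0$, and on $N_i$
\[
H_\theta(\zeta)=\begin{cases}\iota\big(\zeta/(1-\frac\theta2)\big),&\kappa\le1-\frac\theta2,\\[2pt]
(1-v)\,\iota(\zeta/\kappa)+v\,Jf(\zeta/\kappa),\quad v=2\big(\kappa-1+\tfrac\theta2\big),&\kappa\ge1-\frac\theta2.\end{cases}
\]
At $\kappa=1-\frac\theta2$ we have $v=0$ and the formulas agree; at $\kappa=1$ we have $v=\theta$, as in the definition on $M_0$. In the second line $\kappa\ge\frac12$, so nothing is singular, and $H$ is continuous. Also $H_0=\iota$. Since $\zeta/\kappa\in\partial N_i\subset M_0$, all values of $H$ are within $7\varepsilon$ of $\iota(M)$ by \eqref{eq:J}. Put $\psi=H_1$. Then $\psi=Jf$ on $M_0$, and $\psi_*[M]=\iota_*[M]$ in $H_n(U;\mathbb Z/2)$. Finally,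
\begin{equation}\label{eq:orbit}
\|\psi(x)-\psi(x')\|\le\varepsilon,\quad\|Jf(x)-Jf(x')\|\le\varepsilon\quad\text{for $x,x'$ in one orbit in $N_i$.}
\end{equation}
For $Jf$ this is Lemma~\ref{lem:hatf}(iii), as $J$ is $1$-Lipschitz. For $\psi$ note that $\kappa$ is invariant under rotations of $y$ and the scalings of $\zeta$ commute with them; so $\psi(x)-\psi(x')$ is a convex combination of differences of $\iota$ and of $Jf$ at two points of one orbit, and Lemma~\ref{lem:dist} bounds the former.

\emph{Reduction to the tubes.} All chains are now mod $2$. The set $M_0\cup\bigcup_i\{\kappa\ge\frac12\text{ in }N_i\}$ is a neighborhood of $M_0$ that deformation retracts to it. Excising $M\setminus N$, whose closure is contained in $M_0$, we get $H_n(M,M_0)\cong\bigoplus_iH_n(N_i,\partial N_i)$. Hence, if $z$ is a singular cycle representing $[M]$, then $z=\sum_i\nu_i+\xi+\partial w$ with chains $\nu_i$ in $N_i$ such that $\partial\nu_i$ lies in $\partial N_i$, a chain $\xi$ in $M_0$ and a chain $w$ in $M$; and $\sum_i\nu_i+\xi$ represents $[M]$ too. By \eqref{eq:Jf}, and since $\psi=Jf$ on $M_0$,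
\[
\iota_*[M]=\psi_*[M]-(Jf)_*[M]=\Big[\sum_i\big(\psi_\#\nu_i-(Jf)_\#\nu_i\big)\Big].
\]
Let $\Sigma_i=N_i\cup_{\partial N_i}N_i$ be the double, let $\Psi_i\colon\Sigma_i\to U$ be $\psi$ on the first copy and $Jf$ on the second, and let $c_i$ be the cycle in $\Sigma_i$ that is the difference of the two copies of $\nu_i$. Then
\[
\iota_*[M]=\sum_i(\Psi_i)_*[c_i].
\]

\emph{The tubes are nearly two-dimensional.} Fix a unit vector $e\in\mathbb R^{n-1}$ and let $\mathrm{u}\colon\Sigma_i\to\Sigma_i$ be $(y,s)\mapsto(|y|e,s)$ on each copy. It preserves $\partial N_i$, so it is well defined and continuous. Since $x$ and $\mathrm u(x)$ lie in one orbit of the same copy, \eqref{eq:orbit} shows that the straight homotopy from $\Psi_i$ to $\Psi_i\circ\mathrm u$ moves each point by at most $\varepsilon$. It starts within $8\varepsilon$ of $\iota(M)$, so it stays in $U$. The image of $\mathrm u$ consists of two rectangles $\{(\rho e,s):0\le\rho\le\delta,\ 0\le s\le1\}$ glued along the three sides $\rho=\delta$, $s=0$ and $s=1$, which is a $2$-disc $Q_i$. Hence $(\Psi_i)_*[c_i]=(\Psi_i\mathrm u)_*[c_i]$ factors through $H_n(Q_i;\mathbb Z/2)=0$.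

It follows that $\iota_*[M]=0$ in $H_n(U_{10\varepsilon}(M);\mathbb Z/2)$. As $M$ is non-orientable, these are the coefficients in the definition of the filling radius, and $\mathrm{FillRad}(M,g)\le10\varepsilon$.

\subsection{The width is large}

The mod $2$ degree of $\hat f$ is $0$, so it gives no lower bound for the width. We use $\hat f$ as a map of pairs instead: relative to the complement of the oriented ball $O$ it has an integral degree, which is $\pm2$, and small homotopies respect the pair.

Suppose that $UW_{n-1}(M,g)<\frac12$. Apply Lemma~\ref{lem:sphere} to the $1$-Lipschitz map $\varphi=\hat f$, and let $\varphi_t$ be the resulting homotopy. Let $B=\{p\in S^n:|p-q|<1\}$. Since $\hat f=q$ on $M\setminus O$, the homotopy maps $M\setminus O$ to $B$ at all times. Thus $\hat f$ and $\varphi_1$ induce the same homomorphism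
\[
H_n(M,M\setminus O;\mathbb Z)\to H_n(S^n,B;\mathbb Z).
\]
The first group is $H_n(\bar O,\partial O;\mathbb Z)\cong\mathbb Z$; the second is $H_n(S^n,S^n\setminus o;\mathbb Z)\cong\mathbb Z$, as $B\subset S^n\setminus o$ and both sets are contractible.

On the one hand, $\hat f$ and $f$ are homotopic relative to $M_0\supset M\setminus O$, so $\hat f_*=f_*$. We have $f^{-1}(o)=\{\beta_1(0),\beta_2(0)\}\subset O$, and the local degrees of $f$ at these two points are equal and $\pm1$, since near them $f$ is $\Lambda$ composed with translations of one chart. So $\hat f_*$ is multiplication by $\pm2$.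

On the other hand, $\varphi_1(M)$ is contained in a set of measure zero, so there is a point $z\in S^n\setminus B$ not in $\varphi_1(M)$. Then $\varphi_1$ maps the pair $(M,M\setminus O)$ to $(S^n\setminus z,B)$, and $H_n(S^n\setminus z,B;\mathbb Z)=0$ since both spaces are contractible. So $(\varphi_1)_*=0$, a contradiction. Hence $UW_{n-1}(M,g)\ge\frac12$, and the ratio is at least $1/(20\varepsilon)$. This proves Theorem~\ref{thm:A}. \qed

\begin{remark}
The hypothesis $n\ge3$ was used for the disjointness of the arcs and for the connectedness of the orbits $S^{n-2}$, which allows us to go around the tubes and to squeeze them. Non-orientability was used only to identify the coefficients. The same proof shows that on an orientable manifold of dimension $n\ge3$ there are metrics with $UW_{n-1}\ge\frac12$ for which the mod $2$ class $[M]$ vanishes in $H_n(U_{10\varepsilon}(M);\mathbb Z/2)$. So Theorem~\ref{thm:B} would fail if the filling radius of orientable manifolds were defined with $\mathbb Z/2$ coefficients.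
\end{remark}

\section{From fillings to simplicial chains}

For Theorems~\ref{thm:B} and \ref{thm:C} we replace a filling in $L^\infty(M)$ by a simplicial one whose vertices are points of $M$.

\begin{lemma}\label{lem:rips}
Let $R=\mathbb Z$ and $M^n$ be oriented, or $R=\mathbb Z/2$. Suppose that $[M]=0$ in $H_n(U_r(M);R)$. There are a smooth triangulation $T$ of $M$ whose simplices have diameter less than $r$ and a finite set $V\subset M$ containing the vertices of $T$, such that in the simplicial complex
\[
K=\{S\subset V:\ S\ne\emptyset,\ \mathrm{diam}\,S<3r\},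
\]
of which $T$ is a subcomplex, the fundamental cycle $z_T$ of $T$ satisfies $z_T=\partial c$ for some $c\in C_{n+1}(K;R)$.
\end{lemma}

\begin{proof}
Let $z$ be the fundamental cycle of a smooth triangulation, viewed as a singular cycle by ordering the vertices, and let $\iota_\#z=\partial b$ in $U_r(M)$. Iterated barycentric subdivision is a natural chain map, and it takes $z$ to the fundamental cycle of the iterated barycentric subdivision of the triangulation, with the vertices of each simplex suitably ordered. By uniform continuity, after sufficiently many subdivisions of $z$ and $b$, all singular simplices of $b$ have diameter less than $r$ and $z$ is the fundamental cycle of a triangulation $T$ with simplices of diameter less than $r$.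

For each point $w$ that is a vertex of a simplex of $b$ or of $\iota_\#z$, choose $p(w)\in M$ with $\|w-\iota(p(w))\|<r$, taking $p(\iota(v))=v$ for the vertices $v$ of $T$. If $w,w'$ are vertices of one simplex, then $d(p(w),p(w'))<3r$. Let $V$ be the set of all $p(w)$. The rule $\sigma\mapsto[p(\sigma(e_0)),p(\sigma(e_1)),\dots]$, read as $0$ if a vertex is repeated, is a chain map to $C_*(K;R)$ from the complex generated by the simplices of $b$ and $\iota_\#z$ and their faces. It takes $\iota_\#z$ to $z_T$. Let $c$ be the image of $b$.
\end{proof}

\section{Orientable manifolds: proof of Theorem~\ref{thm:B}}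

Let $n\ge3$, $M$ oriented, $r>\mathrm{FillRad}(M,g)$. Take $T,V,K$ and $c=\sum_\sigma k_\sigma\sigma$ from Lemma~\ref{lem:rips} with $R=\mathbb Z$. We carry out the plan of Section~\ref{subsec:why} and construct a map from $M$ to an $(n-1)$-dimensional complex with fibers of diameter at most $40r$. As usual, $K^{(k)}$ denotes the $k$-skeleton, and we use $H_n(|K^{(n)}|;\mathbb Z)=\ker(\partial\colon C_n(K)\to C_{n-1}(K))\subset C_n(K)$.

\subsection{A map representing the zero chain}

The inclusion $\jmath\colon M=|T|\to|K^{(n)}|$ represents the cycle $z_T=\partial c$, which is zero in the homology of $K$ but not as a chain. We subtract $\partial c$ by hand, attaching $-k_\sigma$ copies of the sphere $\partial\sigma$ for each $\sigma$, and we do this near the vertices of $\sigma$ so that points do not move far.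

For each $(n+1)$-simplex $\sigma$ with $k_\sigma\ne0$ choose a vertex $v_\sigma\in V\subset M$ of $\sigma$, an $n$-simplex $\tau_\sigma$ of $T$ containing the point $v_\sigma$ of $M$, a vertex $t_\sigma$ of $\tau_\sigma$, and a small $n$-ball $D_\sigma\subset\mathrm{int}\,\tau_\sigma$ with center $d_\sigma$, all $D_\sigma$ disjoint. Since $d(t_\sigma,v_\sigma)<r$, either $t_\sigma=v_\sigma$ or $[t_\sigma,v_\sigma]$ is an edge of $K$. Let $f_1\colon M\to|K^{(n)}|$ equal $\jmath$ off the balls $D_\sigma$. Identify $D_\sigma$ with the unit ball of $\mathbb R^n$. On $\frac23\le|x|\le1$ let $f_1$ stretch the annulus over $D_\sigma$, with $|x|=\frac23$ going to $d_\sigma$ and $|x|=1$ fixed. On $\frac13\le|x|\le\frac23$ let it depend only on $|x|$ and follow a path from $d_\sigma$ in $\tau_\sigma$ to $t_\sigma$ and then along $[t_\sigma,v_\sigma]$. On $|x|\le\frac13$ let it map the ball modulo its boundary sphere to $(|\partial\sigma|,v_\sigma)$, an $n$-sphere, with degree $-k_\sigma$. Then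
\[
(f_1)_*[M]=z_T-\sum_\sigma k_\sigma\,\partial\sigma=z_T-\partial c=0\in C_n(K).
\]
For every $x\in M$, all vertices of the carrier of $f_1(x)$ are at distance less than $4r$ from $x$. Off the balls $D_\sigma$ the carrier is a simplex of $T$ containing $x$. For $x\in D_\sigma$ the points $x$, $v_\sigma$ and the vertices of $\tau_\sigma$ all lie in $\tau_\sigma$, which has diameter less than $r$, and the vertices of $\sigma$ are at distance less than $3r$ from $v_\sigma$.

Let $G\colon T_1\to K^{(n)}$ be a simplicial approximation of $f_1$, where $T_1$ is a subdivision of $T$. Since $G(x)$ lies in the carrier of $f_1(x)$, and $G\simeq f_1$ in $|K^{(n)}|$,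
\begin{itemize}
\item[(i)] all vertices of the carrier of $G(x)$ are at distance less than $4r$ from $x$;
\item[(ii)] $G_*[M]=0\in C_n(K)$.
\end{itemize}

\subsection{Gathering the preimages in balls}

Let $\Delta$ be an $n$-simplex of $K$, $c_\Delta$ its barycenter and $p_\Delta\in M$ one of its vertices. The set $G^{-1}(c_\Delta)$ is finite, with one point in the interior of each $n$-simplex of $T_1$ mapped onto $\Delta$. The sum of the local degrees of $G$ at these points is the coefficient of $\Delta$ in $G_*[M]$, which is $0$ by (ii). This is where the integer coefficients enter. By (i), the points are at distance less than $4r$ from $p_\Delta$, so less than $8r$ from each other. Suppose $G^{-1}(c_\Delta)\ne\emptyset$ and join its points consecutively by paths of length less than $8r$. Each point of such a path is within less than $4r$ of an endpoint, so the path stays in the open ball $B(p_\Delta,8r)$.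

A smooth triangulation makes $M$ a PL manifold. As $n\ge3$, general position yields pairwise disjoint embedded PL arcs $A_\Delta\subset B(p_\Delta,8r)$ with $G^{-1}(c_\Delta)\subset A_\Delta$, one for each $\Delta$ with $G^{-1}(c_\Delta)\ne\emptyset$. Regular neighborhoods of PL arcs are $n$-balls, so for these $\Delta$ we get pairwise disjoint PL $n$-balls $B_\Delta\subset B(p_\Delta,8r)$ with $G^{-1}(c_\Delta)\subset\mathrm{int}\,B_\Delta$; and $B_\Delta$ contains no point of $G^{-1}(c_{\Delta'})$ for $\Delta'\ne\Delta$.

\subsection{Pushing to dimension $n-1$}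

Let $Y$ be the $(n-1)$-skeleton of the full simplex on $V$, and let
\[
\varrho\colon|K^{(n)}|\setminus\{c_\Delta\}_\Delta\to|K^{(n-1)}|\subset Y
\]
be the radial retraction, which preserves every closed simplex. Put $F=\varrho\circ G$ on $M\setminus\bigcup_\Delta\mathrm{int}\,B_\Delta$, where $G$ misses all barycenters $c_\Delta$. We have to extend $F$ over each ball $B_\Delta$ without moving points far.

Let $V_\Delta=\{v\in V:d(v,p_\Delta)<12r\}$, let $S_\Delta\subset Y$ be the $(n-1)$-skeleton of the full simplex on $V_\Delta$, and $K_\Delta$ the full subcomplex of $K^{(n)}$ on $V_\Delta$. By (i) and $B_\Delta\subset B(p_\Delta,8r)$ we have $G(B_\Delta)\subset|K_\Delta|$, so $F(\partial B_\Delta)\subset|K_\Delta^{(n-1)}|\subset S_\Delta$. Consider the class $G_*[B_\Delta,\partial B_\Delta]$ in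
\[
H_n\big(|K_\Delta|,|K_\Delta|\setminus\{c_{\Delta'}\}_{\Delta'}\big)\cong\bigoplus_{\Delta'}H_n(\Delta',\Delta'\setminus c_{\Delta'}),
\]
where $\Delta'$ runs over the $n$-simplices of $K_\Delta$. Its component at $\Delta'$ is the sum of the local degrees of $G$ at the points of $G^{-1}(c_{\Delta'})\cap B_\Delta$. For $\Delta'\ne\Delta$ there are no such points, and for $\Delta'=\Delta$ the sum is $0$. So the class is zero. Applying the boundary map and $\varrho_*$ we obtain $F_*[\partial B_\Delta]=0$ in $H_{n-1}(|K_\Delta^{(n-1)}|)$, hence in $H_{n-1}(S_\Delta)$.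

The complex $S_\Delta$, the $(n-1)$-skeleton of a simplex, is $(n-2)$-connected. As $n-1\ge2$, the Hurewicz theorem gives $\pi_{n-1}(S_\Delta)\cong H_{n-1}(S_\Delta)$. Therefore $F|_{\partial B_\Delta}$ is null-homotopic in $S_\Delta$, and $F$ extends over $B_\Delta$ with values in $S_\Delta$.

We obtain a continuous map $F\colon M\to Y$ with $\dim Y\le n-1$. For every $x\in M$ all vertices of the carrier of $F(x)$ are at distance less than $20r$ from $x$: off the balls by (i), and for $x\in B_\Delta$ because these vertices are at distance less than $12r$ from $p_\Delta$ and $d(x,p_\Delta)<8r$. If $F(x)=F(x')$, a vertex of the common carrier gives $d(x,x')<40r$. So $UW_{n-1}(M,g)\le40r$. Let $r$ decrease to $\mathrm{FillRad}(M,g)$. This proves Theorem~\ref{thm:B}. \qed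

\begin{remark}
With $\mathbb Z/2$ coefficients the argument breaks down at one place: the local degrees over $c_\Delta$, compared by means of an orientation of the ball $B_\Delta$, add up to an even number that need not be $0$. The two sheets of equal sign in Section~\ref{sec:A} are designed to make such a number $\pm2$.
\end{remark}

\section{Surfaces: proof of Theorem~\ref{thm:C}}

Vanishing of $[M]$ over $\mathbb Z$ implies vanishing over $\mathbb Z/2$, so it suffices to work with $\mathbb Z/2$ coefficients, and all homology below has these coefficients. Let $M$ be a closed connected surface, let $[M]=0$ in $H_2(U_r(M))$, and let $D>12r$. Take $T,V,K$ and $c$ from Lemma~\ref{lem:rips}.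

The idea is this. If a component of a metric annulus about a point is very wide, then two geodesics from it to the center and a path between them in the component form a quadrilateral whose opposite sides are far apart. If this quadrilateral bounds in $M$, the region it bounds maps onto a square with nonzero degree, and the filling $c$ cannot exist. For $M=S^2$ every loop bounds; in general a pigeonhole argument in $H_1(M)$ provides a quadrilateral that bounds, at the price of the factor $2^b$.

\subsection{Wide quadrilaterals do not bound}

\begin{lemma}\label{lem:quad}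
There is no closed edge loop $\omega=S_1S_2S_3S_4$ in $T$, null-homologous mod $2$ in $M$, with $d(S_1,S_3)\ge D$ and $d(S_2,S_4)\ge D$.
\end{lemma}

\begin{proof}
Suppose that there is one. Let
\[
\Phi=(\varphi_1,\varphi_2)\colon M\to\square=[0,D]^2,\qquad\varphi_k=\min(D,d(\cdot,S_k)),\quad k=1,2.
\]
Both coordinates are $1$-Lipschitz, and $\Phi$ maps $S_1,S_2,S_3,S_4$ to the sides where the coordinates $(u_1,u_2)$ of $\square$ satisfy $u_1=0$, $u_2=0$, $u_1=D$, $u_2=D$, respectively. We measure distances in $\square$ in the sup norm. Let $\mathcal B$ be a simplicial $2$-chain of $T$ with $\partial\mathcal B=\omega$. Let $|\omega|$ be the union of all edges and vertices through which $\omega$ runs, and let $Q=|\mathcal B|\cup|\omega|$. An edge not in $|\omega|$ has both or none of its adjacent triangles in $\mathcal B$; hence the triangles around a vertex not on $|\omega|$ are all in $\mathcal B$ or all not in $\mathcal B$. So every point of $Q\setminus|\omega|$ is interior to $Q$, and the frontier of $Q$ is contained in $|\omega|$.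

\emph{A map $h\colon|K|\to S^2$.} Let $N_c\subset\square$ be the set of points at distance at most $6r$ from $\partial\square$. It is an annulus, as $D>12r$. Let $\mathrm{k}\colon\square\to\square/N_c\cong S^2$ be the quotient map and $*=\mathrm k(N_c)$. On a simplex of $K$ with all vertices in $Q$, let $h=\mathrm k\circ\Phi_{\mathrm{aff}}$, where $\Phi_{\mathrm{aff}}$ is affine on the simplex and equals $\Phi$ at the vertices. On a simplex with a vertex outside $Q$, let $h\equiv*$.

We must check that the two rules agree on common faces. Let a simplex have a vertex $y\notin Q$ and a vertex $x\in Q$. A path of length less than $3r$ from $x$ to $y$ meets the frontier of $Q$, hence $|\omega|$, so $\Phi(x)$ is within $3r$ of $\partial\square$. The $\Phi_{\mathrm{aff}}$-image of the face spanned by the vertices in $Q$ is within $3r$ of $\Phi(x)$, because these vertices are within $3r$ of $x$. So this image lies in $N_c$, and $\mathrm k\circ\Phi_{\mathrm{aff}}=*$ on the face. Thus $h$ is well defined and continuous. As $z_T=\partial c$ in $K$, we have $h_*[z_T]=0$ in $H_2(S^2)$.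

\emph{The degree of $h$ on $T$.} We compute $h_*[z_T]$ directly. Let $\tau$ be a triangle of $T$ not in $\mathcal B$. If it has a vertex outside $Q$, then $h(\tau)=*$. Suppose all its vertices are in $Q$. None of them is in $Q\setminus|\omega|$, since all triangles around such a vertex are in $\mathcal B$. So the vertices are on $|\omega|$, their $\Phi$-images lie on $\partial\square$ at mutual distances less than $r$, and again $h(\tau)=*$. Hence $h_*[z_T]$ is the image of the class of $(\Phi_{\mathrm{aff}})_\#\mathcal B$ under the isomorphism $\mathrm k_*\colon H_2(\square,N_c)\to H_2(S^2,*)$. The boundary of this class in $H_1(N_c)\cong\mathbb Z/2$ is $(\Phi_{\mathrm{aff}})_*[\omega]$. The map $\Phi_{\mathrm{aff}}$ takes the edges of each $S_k$ into the corresponding side, and it takes the common endpoints of consecutive paths to the corners. So $\omega$ runs around $\partial\square$ with degree $\pm1$, and $h_*[z_T]\ne0$, a contradiction.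
\end{proof}

\subsection{Components of annuli}

Fix $p\in M$ and let $\rho=d(p,\cdot)$, $\beta=2^{b}=|H_1(M)|$ and
\[
O_i=\{(i-1)D<\rho<(i+1)D\},\qquad i\ge0 .
\]

\begin{lemma}\label{lem:comp}
Every component $\Omega$ of every $O_i$ has diameter at most $10\beta D$.
\end{lemma}

\begin{proof}
Suppose that $x,x'\in\Omega$ and $d(x,x')>10\beta D$, and let $t_0=(i-1)D$. If $t_0\le2D$, then $\rho<4D$ on $\Omega$ and $\mathrm{diam}\,\Omega\le8D$, which is impossible. So $t_0>2D$.

Take a path in $\Omega$ from $x=:a_0$ to $x'$, and let $a_k$, $k=1,\dots,\beta$, be the first point on it with $d(a_0,a_k)=10kD$. These points occur in this order, and $d(a_j,a_k)\ge10D$ for $j\ne k$. Let $\sigma_k$ be the part of the path from $a_0$ to $a_k$. Let $\zeta_k$, $k=0,\dots,\beta$, be a minimal geodesic from $a_k$ to $p$. Split it at its point with $\rho=t_0-2D$ into $\zeta_k^+$, which starts at $a_k$ and has length less than $4D$, and $\zeta_k^-$, which ends at $p$.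

\emph{Approximation by edge paths.} We replace the parts of the path between consecutive $a_k$, and the paths $\zeta_k^\pm$, by edge paths in $T$. Subdivide each of them so that every subinterval lies in the open star of a vertex, and take these vertices in order. Two consecutive vertices belong to the carrier of a common point of the path, so they are equal or span an edge in this carrier. At the points $a_k$, the splitting points and $p$ we insert a fixed vertex of the carrier, chosen once for each point. As carriers have diameter less than $r$, each edge path lies within distance $r$ of the original path. Denote the results by hats; the path $\hat\sigma_k$ is the concatenation of the first $k$ parts, and $\hat\zeta_k=\hat\zeta_k^+\hat\zeta_k^-$.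

\emph{A quadrilateral that bounds.} Consider the mod $2$ cycles $\omega_k=\hat\sigma_k+\hat\zeta_k+\hat\zeta_0$ for $k=0,\dots,\beta$. As $|H_1(M)|=\beta$, there are $j<k$ with $[\omega_j]=[\omega_k]$. Let $S_1$ be the part of $\hat\sigma_k$ from $\hat a_j$ to $\hat a_k$, and
\[
S_2=\hat\zeta_k^+,\qquad S_3=\hat\zeta_k^-(\hat\zeta_j^-)^{-1},\qquad S_4=(\hat\zeta_j^+)^{-1}.
\]
The closed loop $S_1S_2S_3S_4$ equals $\omega_j+\omega_k$ as a mod $2$ chain, so it is null-homologous. Before approximation, $\rho>t_0$ on the first side and $\rho\le t_0-2D$ on the third, so their distance is at least $2D$; and $d(\zeta_j^+,\zeta_k^+)\ge10D-8D=2D$. After approximation both distances are at least $2D-2r\ge D$. This contradicts Lemma~\ref{lem:quad}.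
\end{proof}

The components of the sets $O_i$ are open and cover $M$; choose a finite subcover. Since $O_i\cap O_l=\emptyset$ for $|i-l|\ge2$, each point of $M$ lies in at most two of its elements, so the nerve of the cover is a graph. A subordinate partition of unity defines a map from $M$ to this graph, and each fiber lies in one element of the cover. By Lemma~\ref{lem:comp}, $UW_1(M,g)\le10\cdot2^{b}D$. This holds for all $D>12r$ and all $r>\mathrm{FillRad}(M,g)$, so $UW_1(M,g)\le120\cdot2^{b}\,\mathrm{FillRad}(M,g)$. This proves Theorem~\ref{thm:C}. \qed

\begin{thebibliography}{1}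
\bibitem{Guth} Larry Guth, \emph{Volumes of balls in Riemannian manifolds and Uryson width}, arXiv:1504.07886 (2015).
\end{thebibliography}
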